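\title{A lower bound for the dimension of cohomological support varieties}

\begin{abstract}
Let $R\cong Q/I$ be a minimal regular presentation of a commutative noetherian local ring, and let $n$ be the minimal number of generators of $I$. We prove that the cohomological support variety of every $R$-complex with nonzero finitely generated homology has dimension at least the complete intersection defect $n-\operatorname{ht}I$ of $R$. In particular, the origin is the support variety of such a complex if and only if $R$ is a complete intersection, as conjectured by Briggs, Grifo and Pollitz. Linear sections reduce the bound to the case of dimension zero. That case is proved by lifting the socle of an exterior algebra to a map into the Koszul complex and showing, with a big Cohen--Macaulay module, that the lift vanishes over $R$.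
\end{abstract}

\section{Introduction}

Let $R$ be a commutative noetherian local ring with residue field $k$, and assume that $R$ has a \emph{minimal regular presentation}: $R\cong Q/I$ with $(Q,\mathfrak n,k)$ a regular local ring and $I\subseteq\mathfrak n^2$. Fix a minimal generating list $f_1,\dots,f_n$ of $I$ and let
\[
E=Q[e_1,\dots,e_n\mid \partial e_i=f_i]
\]
be the Koszul complex on it: the exterior algebra over $Q$ on generators $e_i$ of degree $1$, with the differential determined by $\partial e_i=f_i$ and the Leibniz rule. It is a dg algebra with $\mathrm H_0(E)=R$, and the map $E\to R$ makes every $R$-complex a dg $E$-module.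

Let $M$ be an $R$-complex whose total homology $\mathrm H(M)$ is finitely generated. Then $\operatorname{Ext}_E(M,k)$ is a finitely generated graded module over the ring of cohomology operators $\mathcal S=k[\chi_1,\dots,\chi_n]$, where each $\chi_i$ has cohomological degree $2$; the action is recalled in Section~\ref{sec:operators}. The \emph{cohomological support variety} of $M$ is
\[
\mathrm V_R(M)=\operatorname{Supp}_{\mathcal S}\operatorname{Ext}_E(M,k)\subseteq\operatorname{Spec}^*\mathcal S,
\]
a closed subset of the space of homogeneous prime ideals of $\mathcal S$. Its dimension is the largest length of a chain of primes in it, which equals the Krull dimension of the module $\operatorname{Ext}_E(M,k)$. We write $\mathbf 0$ for the point $(\chi_1,\dots,\chi_n)$ and $\mathcal V(\ell_1,\dots,\ell_j)$ for the set of homogeneous primes containing $\ell_1,\dots,\ell_j$. A closed subset of $\operatorname{Spec}^*\mathcal S$ is \emph{realizable} if it equals $\mathrm V_R(M)$ for some $M$ as above.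

The dimension of $\mathrm V_R(M)$ measures how fast the numbers $\dim_k\operatorname{Ext}^i_E(M,k)$ grow: it is the order of the pole at $t=1$ of their generating series (Lemma~\ref{lem:hilbert}). The variety is empty only if $\mathrm H(M)=0$ (Lemma~\ref{lem:nonzero}), and it equals $\{\mathbf 0\}$ exactly when $\operatorname{Ext}_E(M,k)$ is nonzero and vanishes in high degrees. The largest possible value is always attained: $\mathrm V_R(k)=\operatorname{Spec}^*\mathcal S$ (Example~\ref{ex:k}). How small a nonempty support variety can be depends on $R$. If $R$ is a complete intersection, that is, if $f_1,\dots,f_n$ is a regular sequence, then $E\to R$ is a quasi-isomorphism, so $\operatorname{Ext}_E(R,k)=\operatorname{Ext}_E(E,k)=k$ and $\mathrm V_R(R)=\{\mathbf 0\}$; in this case it is known that every closed subset of $\operatorname{Spec}^*\mathcal S$ is realizable. Briggs, Grifo and Pollitz \cite{BGP} conjecture the converse in its strongest form: $\{\mathbf 0\}$ is realizable only if $R$ is a complete intersection.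

The distance of $R$ from a complete intersection is measured by the \emph{complete intersection defect}
\[
\operatorname{cid}(R)=\varepsilon_2(R)-\varepsilon_1(R)+\dim R=n-\operatorname{ht}I,
\]
where $\varepsilon_1(R)=\dim Q$ is the embedding dimension of $R$ and $\varepsilon_2(R)=n$. It is nonnegative by Krull's height theorem, and it is zero if and only if $R$ is a complete intersection. By the depth sensitivity of Koszul complexes, the largest $i$ with $\mathrm H_i(E)\ne0$ is $n-\operatorname{grade}I$, and grade equals height in the Cohen--Macaulay ring $Q$; so $\operatorname{cid}(R)$ is also the top degree of $\mathrm H(E)$.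

The conjecture suggests a lower bound for all dimensions. Suppose that $k$ is infinite and put $\delta=\dim\mathrm V_R(M)$. A general linear subspace of codimension $\delta$ meets $\mathrm V_R(M)$ only in $\mathbf 0$. After a change of generators of $I$ the subspace is $\mathcal V(\chi_{m+1},\dots,\chi_n)$ with $m=n-\delta$, and intersecting with it corresponds to viewing $M$ as a complex over $R'=Q/(f_1,\dots,f_m)$. If the conjecture holds for $R'$, then $f_1,\dots,f_m$ is a regular sequence in $I$, so $n-\delta\le\operatorname{ht}I$. This leads to the problem solved in this paper.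

\medskip\noindent
\emph{Is $\dim\mathrm V_R(M)\ge\operatorname{cid}(R)$ for every local ring $R$ with a minimal regular presentation and every $R$-complex $M$ with $\mathrm H(M)$ nonzero and finitely generated?}
\medskip

The inequality is known when $R$ is Cohen--Macaulay. In \cite{BGP} it is proposed as a numerical strengthening of the conjecture, phrased as a condition equivalent to $R$ being a complete intersection. Since Cohen--Macaulay rings that are not complete intersections satisfy the condition, we take the inequality itself as the statement to be proved.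

\begin{theorem}\label{thm:main}
Let $R\cong Q/I$ be a minimal regular presentation. Then $\dim\mathrm V_R(M)\ge\operatorname{cid}(R)=n-\operatorname{ht}I$ for every $R$-complex $M$ with $\mathrm H(M)\ne0$ finitely generated.
\end{theorem}

\begin{corollary}\label{cor:origin}
The ring $R$ is a complete intersection if and only if $\{\mathbf 0\}$ is realizable.
\end{corollary}

\begin{proof}
If $R$ is a complete intersection, then $\mathrm V_R(R)=\{\mathbf 0\}$, as seen above. If $\mathrm V_R(M)=\{\mathbf 0\}$, then $\mathrm H(M)\neq0$, so $0=\dim\mathrm V_R(M)\ge\operatorname{cid}(R)\ge0$ by Theorem~\ref{thm:main}.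
\end{proof}

The bound is attained for every value of the defect, by rings that are not Cohen--Macaulay when the defect is positive (Example~\ref{ex:sharp}). The proof uses neither the minimality of the list $f_1,\dots,f_n$ nor the inclusion $I\subseteq\mathfrak n^2$. Of $R$ it uses only that it is an algebra under $E$ with no homology in positive degrees. We therefore prove a more general statement.

\begin{theorem}\label{thm:general}
Let $(Q,\mathfrak n,k)$ be a regular local ring, let $E$ be the Koszul complex on $f_1,\dots,f_n\in\mathfrak n$, and let $I=(f_1,\dots,f_n)$. Let $E\to A$ be a morphism of graded-commutative dg $Q$-algebras with $\mathrm H_i(A)=0$ for $i>s$, where $s\ge0$, and let $M$ be a dg $A$-module with $\mathrm H(M)\ne0$ finitely generated over $Q$. Then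
\[
\dim\operatorname{Supp}_{\mathcal S}\operatorname{Ext}_E(M,k)\ \ge\ n-\operatorname{ht}I-s .
\]
\end{theorem}

For $A=R$ and $s=0$ a dg $A$-module is an $R$-complex, and Theorem~\ref{thm:general} gives Theorem~\ref{thm:main}. At the other extreme, for $A=E$ and $s=n-\operatorname{ht}I$ the bound is $0$, and $M=E$ attains it. So a dg $E$-module with support $\{\mathbf 0\}$ always exists, and the content of the theorem is that it cannot be a module over an algebra $A$ whose homology is shorter than that of $E$. The length of the homology of $M$ plays no role.

The core of the paper is the case of dimension zero (Section~\ref{sec:zero}). Modulo $\mathfrak n$ the Koszul complex becomes an exterior algebra $\Lambda$, and vanishing of $\operatorname{Ext}_E(M,k)$ in high degrees forces the socle element $e_1\cdots e_n$ of $\Lambda$ to act nontrivially on a resolution of $M$. We lift the socle to a map $\kappa$ into $E$ and show that $\kappa$ becomes zero in $A$ when $\operatorname{ht}I<n-s$; the two facts are incompatible. The only deep input is the existence of big Cohen--Macaulay modules over complete local domains \cite{Hoc,And}.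

\section{Dg modules over a Koszul complex}\label{sec:dg}

From now on $(Q,\mathfrak n,k)$ is a regular local ring of dimension $d$, the elements $f_1,\dots,f_n\in\mathfrak n$ are arbitrary, $I$ is the ideal they generate and $E$ is the Koszul complex on them. A bar denotes reduction modulo $\mathfrak n$, so $\overline X=k\otimes_QX$. Since the $f_i$ lie in $\mathfrak n$, the algebra $\Lambda=\overline E$ is the exterior algebra over $k$ on $e_1,\dots,e_n$ with zero differential, and $k$ is a dg $E$-module through the augmentation $\varepsilon\colon E\to k$ with $\varepsilon(e_i)=0$.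

\subsection*{Conventions}
Gradings are homological and $|a|$ is the degree of $a$. All dg algebras are graded-commutative: $ab=(-1)^{|a||b|}ba$. A dg module $X$ over a dg algebra is a complex with a graded module structure satisfying $\partial(ax)=\partial(a)x+(-1)^{|a|}a\,\partial x$; it is a right module through $xa=(-1)^{|a||x|}ax$. Maps of dg modules are linear chain maps of degree $0$. The shift $\Sigma X$ has $(\Sigma X)_i=X_{i-1}$. The derived category $\mathsf D(E)$ is obtained from the category of dg $E$-modules by inverting quasi-isomorphisms.

We call a dg $E$-module $G$ \emph{semifree} if, as a graded module, it is free on a homogeneous basis whose degrees are bounded below. Because $E_{<0}=0$, the boundary of a basis element lies in the span of the basis elements of lower degree; thus $G$ is the union of a chain of dg submodules whose successive quotients are direct sums of shifts of $E$, which is the usual definition. The same terminology applies to $\Lambda$ and to $Q$; over $Q$ it means a bounded below complex of free modules. We use two standard properties of a semifree module $G$.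
\begin{itemize}
\item[(D1)] Every morphism $G\to Z$ in the derived category is represented by a map of dg modules, unique up to homotopy. In particular a quasi-isomorphism between semifree modules is a homotopy equivalence.
\item[(D2)] The functor $-\otimes_EG$ preserves short exact sequences and quasi-isomorphisms. In particular it induces a functor $\mathsf D(E)\to\mathsf D(Q)$.
\end{itemize}
A \emph{semifree resolution} of $M$ is a quasi-isomorphism $G\to M$ with $G$ semifree, and $\operatorname{Ext}^i_E(M,k)=\mathrm H_{-i}(\operatorname{Hom}_E(G,k))$. Since $\operatorname{Hom}_E(G,k)=\operatorname{Hom}_k(k\otimes_EG,k)$,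
\begin{equation}\label{eq:exttor}
\operatorname{Ext}^i_E(M,k)=\operatorname{Hom}_k(\mathrm H_i(k\otimes_EG),k).
\end{equation}

\subsection*{A model of the residue field}
Let $x_1,\dots,x_d$ generate $\mathfrak n$ and let $K=Q[z_1,\dots,z_d\mid\partial z_j=x_j]$ be the Koszul complex on them. As $Q$ is regular, the augmentation $\varepsilon_K\colon K\to k$ is a quasi-isomorphism. Write $f_i=\sum_ja_{ij}x_j$. Then
\begin{equation}\label{eq:alpha}
\alpha\colon E\to K,\qquad e_i\mapsto\sum_ja_{ij}z_j,
\end{equation}
is a morphism of dg $Q$-algebras with $\varepsilon_K\alpha=\varepsilon$. It makes $K$ a dg $E$-module and $\varepsilon_K$ a quasi-isomorphism of dg $E$-modules. Thus $K$ is a model of $k$ that is finite free over $Q$.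

\subsection*{Resolutions and truncations}
All vanishing arguments below compare ranges of degrees, and they rest on $E_{<0}=0$.

\begin{lemma}\label{lem:res}
Let $Y$ be a dg $E$-module with $\mathrm H_i(Y)=0$ for $i<a$. Then $Y$ has a semifree resolution with basis in degrees $\ge a$. If each $\mathrm H_i(Y)$ is finitely generated over $Q$, the basis can be chosen finite in each degree.
\end{lemma}

\begin{proof}
We construct semifree modules $0=G^{(a-1)}\subseteq G^{(a)}\subseteq\cdots$ and compatible maps $\gamma\colon G^{(j)}\to Y$ such that $G^{(j)}$ has basis in degrees $a,\dots,j$ and $\mathrm H_i(\gamma)$ is bijective for $i<j$ and surjective for $i=j$. To pass from $G^{(j-1)}$ to $G^{(j)}$, adjoin basis elements $g$ of degree $j$ of two kinds. For cycles $z$ whose classes generate $\ker\mathrm H_{j-1}(\gamma)$ over $Q$, write $\gamma(z)=\partial y$ and set $\partial g=z$, $\gamma(g)=y$. For cycles $y$ whose classes generate $\mathrm H_j(Y)$, set $\partial g=0$, $\gamma(g)=y$. Nothing changes in degrees $<j$, and the new boundaries in degree $j-1$ are spanned by the $z$, so the required properties hold. The union $G$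 agrees with $G^{(j)}$ in degrees $\le j$, so $G\to Y$ is a quasi-isomorphism. Under the finiteness hypothesis, $G^{(j-1)}$ is finitely generated over the noetherian ring $Q$ by induction, so finitely many elements of each kind suffice.
\end{proof}

\begin{lemma}\label{lem:trunc}
Let $Z$ be a dg $E$-module with $\mathrm H_i(Z)=0$ for $i\ge a$. Then $W=Z_{\ge a}+\partial Z_a$ is an acyclic dg submodule, so $Z\to Z/W$ is a quasi-isomorphism onto a dg module that lives in degrees $<a$.
\end{lemma}

\begin{proof}
The subcomplex $W$ is a submodule because $E_0=Q$ preserves $\partial Z_a$ and $E_{\ge1}\,\partial Z_a\subseteq Z_{\ge a}$. Its homology is $\mathrm H_i(Z)=0$ in degrees $i\ge a$ and $\partial Z_a/\partial Z_a=0$ in degree $a-1$.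
\end{proof}

\begin{lemma}\label{lem:hom}
If $\mathrm H_i(Y)=0$ for $i<a$ and $\mathrm H_i(Z)=0$ for $i\ge a$, then $\operatorname{Hom}_{\mathsf D(E)}(Y,Z)=0$.
\end{lemma}

\begin{proof}
Replace $Y$ by the resolution $G$ of Lemma~\ref{lem:res} and $Z$ by the quotient $Z/W$ of Lemma~\ref{lem:trunc}. By (D1) a morphism is represented by a map $G\to Z/W$, which is zero since $G$ lives in degrees $\ge a$ and $Z/W$ in degrees $<a$.
\end{proof}

\begin{lemma}\label{lem:nonzero}
If $\mathrm H(M)\neq0$ is finitely generated over $Q$, then $\operatorname{Ext}_E(M,k)\ne0$.
\end{lemma}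

\begin{proof}
Let $a$ be the least degree with $\mathrm H_a(M)\ne0$ and let $G\to M$ be as in Lemma~\ref{lem:res}. Then $G_{a-1}=0$, and $G_{a+1}$ is spanned over $Q$ by the basis elements $g'$ of degree $a+1$ and the products $e_jg$ with $g$ a basis element of degree $a$. Since $\partial(e_jg)=f_jg\in\mathfrak nG_a$, both $\mathrm H_a(k\otimes_EG)$ and $k\otimes_Q\mathrm H_a(G)$ equal the quotient of $G_a/\mathfrak nG_a$ by the classes of the $\partial g'$. By Nakayama's lemma $k\otimes_Q\mathrm H_a(G)\ne0$. Now apply \eqref{eq:exttor}.
\end{proof}

\section{Cohomology operators}\label{sec:operators}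

We need a complex that computes $\operatorname{Ext}_E(M,k)$ and in which both the operators $\chi_i$ and the passage to a sublist of $f_1,\dots,f_n$ are visible. It comes from a resolution that is built functorially from any $Q$-free model of $M$.

\subsection*{A functorial resolution}
Let $F$ be a dg $E$-module that is semifree over $Q$. Then $E\otimes_QF$ is semifree over $E$, but multiplication $E\otimes_QF\to F$ need not be a quasi-isomorphism. The obstruction comes from the elements $\eta_i=e_i\otimes1-1\otimes e_i$ of the dg algebra $E\otimes_QE$, over which $E\otimes_QF$ is a dg module. This algebra is the exterior algebra on the $2n$ elements $e_i\otimes1$ and $1\otimes e_i$ of degree $1$, so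
\[
\partial\eta_i=f_i-f_i=0,\qquad \eta_i^2=0,\qquad\eta_i\eta_j=-\eta_j\eta_i,
\]
and $\eta_i(a\otimes v)=e_ia\otimes v-(-1)^{|a|}a\otimes e_iv$ maps to $e_iav-(-1)^{|a|}ae_iv=0$ in $F$. To kill the cycle $\eta_i$ we adjoin $w_i$ of degree $2$ with boundary $\eta_i$. Then $w_i\eta_i$ is a new cycle, which calls for an element $w_i^{(2)}$ of degree $4$, and so on.

Accordingly, let $\Gamma$ be the free $Q$-module with basis $w^{(\nu)}$, $\nu\in\mathbb N^n$, of degree $2|\nu|$ where $|\nu|=\sum_i\nu_i$. Let $\chi_i\colon\Gamma\to\Gamma$ send $w^{(\nu)}$ to $w^{(\nu-\epsilon_i)}$, where $\epsilon_i$ is the $i$th unit vector, and to $0$ if $\nu_i=0$. These operators commute. Put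
\[
P(F)=\Gamma\otimes_QE\otimes_QF,\qquad\partial=1\otimes\partial_{E\otimes F}+\sum_i\chi_i\otimes\eta_i ,
\]
with $E$ acting on the middle factor.

\begin{proposition}\label{prop:P}
$P(F)$ is a semifree dg $E$-module, and the map $p\colon P(F)\to F$ with $p(w^{(0)}\otimes a\otimes v)=av$ and $p(w^{(\nu)}\otimes a\otimes v)=0$ for $\nu\ne0$ is a quasi-isomorphism of dg $E$-modules.
\end{proposition}

\begin{proof}
Write $\partial=\partial_0+\tau$ with $\tau=\sum_i\chi_i\otimes\eta_i$. As $\eta_i$ is a cycle of degree $1$, the Leibniz rule gives $\partial(\eta_i\xi)=-\eta_i\partial\xi$ for $\xi\in E\otimes_QF$, so $\partial_0\tau+\tau\partial_0=0$. Also $\tau^2=\sum_{i,j}\chi_i\chi_j\otimes\eta_i\eta_j=0$, because the $\chi_i$ commute, the $\eta_i$ anticommute and $\eta_i^2=0$. Hence $\partial^2=0$. For $b\in E$ we have $\eta_i(b\otimes1)=(-1)^{|b|}(b\otimes1)\eta_i$, so $\tau(b\xi)=(-1)^{|b|}b\tau(\xi)$ and $\partial$ satisfies the Leibniz rule over $E$. A $Q$-basis of $\Gamma\otimes_QF$ is an $E$-basis of $P(F)$ with degrees bounded below, so $P(F)$ is semifree.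

The map $p$ is $E$-linear. It commutes with the differentials on $w^{(0)}\otimes E\otimes F$ by the Leibniz rule in $F$. For $\nu\neq0$ we need $p\,\partial(w^{(\nu)}\otimes\xi)=0$; the only component of the boundary along $w^{(0)}$ occurs for $\nu=\epsilon_i$ and is $\eta_i\xi$, which maps to $0$.

Give $w^{(\nu)}\otimes a\otimes v$ the weight $|\nu|+|a|$. Up to sign, its boundary is the sum of the terms
\[
w^{(\nu)}\otimes a\otimes\partial v,\quad \chi_iw^{(\nu)}\otimes e_ia\otimes v,\quad w^{(\nu)}\otimes\partial a\otimes v,\quad\chi_iw^{(\nu)}\otimes a\otimes e_iv .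
\]
The first two kinds preserve the weight and the last two lower it by one. So the elements of weight $\le q$ span a subcomplex $P^{\le q}$, and $P^{\le q}/P^{\le q-1}=C_q\otimes_QF$, where $C_q$ is the weight $q$ part of $C=\Gamma\otimes_QE$ with differential $\sum_i\chi_i\otimes e_i$. For $n=1$ the complex $C_q$ with $q>0$ has basis $w^{(q)},\ w^{(q-1)}\otimes e$ and differential $w^{(q)}\mapsto w^{(q-1)}\otimes e$, so it is contractible, while $C_0=Q$. In general $C$ is the tensor product of $n$ such complexes, so $C_q$ is a direct sum of tensor products $C_{q_1}\otimes\cdots\otimes C_{q_n}$ with $\sum_iq_i=q$, and it is contractible for $q>0$. Hence each inclusion $P^{\le q-1}\subseteq P^{\le q}$ with $q>0$ is a quasi-isomorphism, and so is the inclusion $F=P^{\le0}\to P(F)$ into the union. The map $p$ is a left inverse of this inclusion, so it is a quasi-isomorphism.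
\end{proof}

The maps $\chi_i\otimes1\otimes1$ are commuting $E$-linear chain maps of degree $-2$ on $P(F)$, natural in $F$. If $F\cong M$ in $\mathsf D(E)$, they make $\operatorname{Ext}_E(M,k)=\mathrm H(\operatorname{Hom}_E(P(F),k))$ a graded $\mathcal S$-module. This is the standard description of the cohomology operators \cite{AB,Pol}. Up to isomorphism the module does not depend on $F$. Indeed, let $G\to M$ be a semifree resolution over $E$; it is semifree over $Q$ as well. By (D1) there is a quasi-isomorphism $G\to F$ of dg $E$-modules. The induced map $P(G)\to P(F)$ commutes with the $\chi_i$ and is a quasi-isomorphism by Proposition~\ref{prop:P}, hence a homotopy equivalence by (D1), so it induces an $\mathcal S$-linear isomorphism on $\mathrm H(\operatorname{Hom}_E(-,k))$.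

\subsection*{A finite free complex over $\mathcal S$}
Regularity of $Q$ allows us to choose $F$ finite.

\begin{lemma}\label{lem:F}
If $\mathrm H(M)$ is finitely generated over $Q$, then $M\cong F$ in $\mathsf D(E)$ for a dg $E$-module $F$ that is a bounded complex of finite free $Q$-modules.
\end{lemma}

\begin{proof}
Assume $\mathrm H(M)\ne0$, let $u$ be its top degree and put $r=u+d$. Let $G\to M$ be a semifree resolution with basis finite in each degree; each $G_i$ is finite free over $Q$. By Lemma~\ref{lem:trunc}, $G\to F=G/(G_{>r}+\partial G_{r+1})$ is a quasi-isomorphism. We have $F_i=G_i$ for $i<r$ and $F_i=0$ for $i>r$. Since $\mathrm H_i(G)=0$ for $i>u$, the sequence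
\[
0\to F_r\to G_{r-1}\to\cdots\to G_u\to G_u/\partial G_{u+1}\to0
\]
is exact when $d>0$, so $F_r=G_r/\partial G_{r+1}$ is a $d$th syzygy of a finitely generated module over a local ring of global dimension $d$, and is free. When $d=0$ the ring $Q$ is a field and $F_r$ is again free.
\end{proof}

Let $F$ be as in Lemma~\ref{lem:F}. On $k\otimes_E(E\otimes_QF)=\overline F$ the element $\eta_i$ acts as $-e_i$, so $k\otimes_EP(F)=\overline\Gamma\otimes_k\overline F$ with differential $1\otimes\partial-\sum_i\chi_i\otimes e_i$. The graded dual of $\overline\Gamma$ is $\mathcal S$, with the monomial $\chi^\nu$ dual to $w^{(\nu)}$, and the transpose of $\chi_i$ is multiplication by $\chi_i$. As $\overline F$ is finite-dimensional, $\operatorname{Hom}_E(P(F),k)$ is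
\begin{equation}\label{eq:C}
C_E(F)=\mathcal S\otimes_k\overline F^{\,*},\qquad\text{with differential}\quad 1\otimes\partial^*-\sum_i\chi_i\otimes e_i^*,
\end{equation}
where ${}^*$ denotes the dual space and the transpose. We have dropped a sign that depends only on the degree and changes neither cycles nor boundaries. Thus $\operatorname{Ext}_E(M,k)=\mathrm H(C_E(F))$, and it is finitely generated over $\mathcal S$ because $C_E(F)$ is a finite free $\mathcal S$-module with $\mathcal S$-linear differential.

\begin{example}\label{ex:k}
Suppose $I\subseteq\mathfrak n^2$ and $M=k$. Choose the $a_{ij}$ in \eqref{eq:alpha} inside $\mathfrak n$ and take $F=K$. On $\overline K$ the differential and the action of each $e_i$ are zero, so $\operatorname{Ext}_E(k,k)=\mathcal S\otimes_k\overline K^{\,*}$ is a nonzero free module with support $\operatorname{Spec}^*\mathcal S$.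
\end{example}

\begin{example}[the bound is sharp]\label{ex:sharp}
Let $N\ge1$, let $Q$ be the localization of $k[x_1,y_1,\dots,x_N,y_N]$ at the ideal generated by the variables, and let $f_i=x_i^2$, $f_{N+i}=x_iy_i$ for $1\le i\le N$. These monomials generate $I$ minimally, so $n=2N$, and $\sqrt I=(x_1,\dots,x_N)$ has height $N$. Hence $R=Q/I$ has $\operatorname{cid}(R)=N$ and $\dim R=N$. The ring $R$ is not Cohen--Macaulay: the monomial $x_1\cdots x_N$ is divisible by no $f_i$, so it is nonzero in $R$, and it is killed by all $x_i$ and $y_i$; thus $\operatorname{depth}R=0$.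

Let $M=R/(y_1,\dots,y_N)=Q/(x_i^2,y_i:1\le i\le N)$. The Koszul complex $F=Q[a_i,b_i\mid\partial a_i=x_i^2,\ \partial b_i=y_i]$ on this regular sequence resolves $M$ over $Q$. The assignment $e_i\mapsto a_i$, $e_{N+i}\mapsto x_ib_i$ is a morphism of dg algebras $E\to F$, and $E\to F\to M$ equals $E\to R\to M$, so $F\to M$ is a quasi-isomorphism of dg $E$-modules. Write $\overline F=\Lambda_a\otimes_k\Lambda_b$ for the exterior algebras on the $a_i$ and on the $b_i$. Its differential is zero, $e_i$ acts as multiplication by $a_i$, and $e_{N+i}$ acts as zero. Let $\xi_T$, $T\subseteq\{1,\dots,N\}$, be the basis of $\Lambda_a^*$ dual to the monomials. Then $a_i^*\xi_T=0$ for $i\notin T$, and $a_i^*\xi_T=(-1)^{j}\xi_{T\setminus\{i\}}$ for $i\in T$, where $j$ is the number of elements of $T$ smaller than $i$. So $\mathcal S\otimes_k\Lambda_a^*$ with differential $\sum_{i\le N}\chi_i\otimes a_i^*$ is the Koszul complex on the regular sequence $\chi_1,\dots,\chi_N$, and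
\[
\operatorname{Ext}_E(M,k)\cong\mathcal S/(\chi_1,\dots,\chi_N)\otimes_k\Lambda_b^* .
\]
Therefore $\mathrm V_R(M)=\mathcal V(\chi_1,\dots,\chi_N)$ has dimension $N=\operatorname{cid}(R)$. For defect $0$, the regular ring $R=Q$ and $M=R$ give equality.
\end{example}

\subsection*{Dimension and growth}

\begin{lemma}\label{lem:hilbert}
Let $T\ne0$ be a finitely generated graded $\mathcal S$-module. Its Krull dimension is the order of the pole at $t=1$ of $\sum_i(\dim_kT^i)t^i$.
\end{lemma}

\begin{proof}
By the Hilbert--Serre theorem, a nonzero finitely generated graded module of dimension $\delta$ over a polynomial ring with variables of degree $1$ has Hilbert series $h(t)/(1-t)^\delta$ with $h$ a Laurent polynomial and $h(1)>0$. Apply this, with degrees halved, to the summands of $T=T^{\mathrm{even}}\oplus T^{\mathrm{odd}}$. The dimension of $T$ is the larger of the two dimensions, and the leading terms at $t=1$ cannot cancel because both are positive.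
\end{proof}

So $\dim\operatorname{Supp}_{\mathcal S}\operatorname{Ext}_E(M,k)$ depends only on the numbers $\dim_k\operatorname{Ext}^i_E(M,k)$. In particular Theorems~\ref{thm:main} and~\ref{thm:general} do not depend on how the cohomology operators are normalized, and we may enlarge $Q$.

\begin{lemma}\label{lem:base}
There is a flat local homomorphism $Q\to Q^+$ such that $Q^+$ is a complete regular local ring of dimension $d$ with maximal ideal $\mathfrak nQ^+$ and algebraically closed residue field $k^+$. Write $X^+=X\otimes_QQ^+$. In the setting of Theorem~\ref{thm:general}, the data $Q^+$, $E^+\to A^+$, $M^+$ satisfy the same hypotheses with the same $n$ and $s$, and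
\[
\operatorname{ht}IQ^+=\operatorname{ht}I,\qquad\dim_{k^+}\operatorname{Ext}^i_{E^+}(M^+,k^+)=\dim_k\operatorname{Ext}^i_E(M,k)\quad\text{for all }i.
\]
\end{lemma}

\begin{proof}
By \cite[10.3.1]{EGA}, followed by completion, there is a flat local map to a complete noetherian local ring $Q^+$ with maximal ideal $\mathfrak nQ^+$ whose residue field is an algebraic closure of $k$. For a flat local map the dimension of the target is the dimension of the source plus that of the closed fiber, which here is a field. Thus $\dim Q^+=d$ and $\dim Q^+/IQ^+=\dim Q/I$. The first equality shows that $Q^+$ is regular, as $\mathfrak nQ^+$ has $d$ generators. The second gives the statement on heights, because $\operatorname{ht}I=d-\dim Q/I$ in a regular local ring. By faithful flatness $\mathrm H(A^+)=\mathrm H(A)^+$, and $\mathrm H(M^+)=\mathrm H(M)^+$ is nonzero and finitely generated. If $G\to M$ is a semifree resolution over $E$, then $G^+\to M^+$ is one over $E^+$, and $k^+\otimes_{E^+}G^+=k^+\otimes_k(k\otimes_EG)$. Now use \eqref{eq:exttor}.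
\end{proof}

\subsection*{Change of basis and linear sections}
Let $\tilde h\in GL_n(Q)$ have image $h\in GL_n(k)$. Put
\begin{equation}\label{eq:change}
f'_j=\sum_i\tilde h_{ji}f_i,\qquad e'_j=\sum_i\tilde h_{ji}e_i,\qquad\chi_i=\sum_jh_{ji}\chi'_j ,
\end{equation}
where the last equation defines a basis $\chi'_1,\dots,\chi'_n$ of the space $\mathcal S^2$ of linear forms in the $\chi_i$. Every basis of $\mathcal S^2$ arises in this way, since any lift to $Q$ of a matrix in $GL_n(k)$ has unit determinant. The $e'_j$ form a basis of $E_1$ with $\partial e'_j=f'_j$, so $E$ is also the Koszul complex on $f'_1,\dots,f'_n$. The complex \eqref{eq:C} is unchanged, because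
\[
\sum_j\chi'_j\otimes e_j'^{\,*}=\sum_{i,j}h_{ji}\chi'_j\otimes e_i^*=\sum_i\chi_i\otimes e_i^* .
\]

\begin{lemma}\label{lem:section}
Let $M$ be a dg $E$-module with $\mathrm H(M)$ finitely generated over $Q$, let $0\le m\le n$, and let $E'\subseteq E$ be the Koszul complex on $f'_1,\dots,f'_m$. Regard $\operatorname{Ext}_{E'}(M,k)$ as an $\mathcal S$-module through $\mathcal S/(\chi'_{m+1},\dots,\chi'_n)=k[\chi'_1,\dots,\chi'_m]$. It is finitely generated and
\[
\operatorname{Supp}_{\mathcal S}\operatorname{Ext}_{E'}(M,k)\subseteq\operatorname{Supp}_{\mathcal S}\operatorname{Ext}_E(M,k)\cap\mathcal V(\chi'_{m+1},\dots,\chi'_n).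
\]
\end{lemma}

\begin{proof}
The module $F$ of Lemma~\ref{lem:F} is isomorphic to $M$ in $\mathsf D(E')$ too, so one $F$ serves both algebras. For $m\le j\le n$ put $C_j=C_E(F)/(\chi'_{j+1},\dots,\chi'_n)C_E(F)$. Then $C_n=C_E(F)$, and \eqref{eq:C} shows $C_m=C_{E'}(F)$. Since $C_j$ is free over $k[\chi'_1,\dots,\chi'_j]$, there is an exact sequence $0\to C_j\xrightarrow{\chi'_j}C_j\to C_{j-1}\to0$, with shifts suppressed, and it yields an exact sequence of finitely generated $\mathcal S$-modules
\[
0\to\mathrm H(C_j)/\chi'_j\mathrm H(C_j)\to\mathrm H(C_{j-1})\to(0:_{\mathrm H(C_j)}\chi'_j)\to0 .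
\]
The outer terms are subquotients of $\mathrm H(C_j)$ killed by $\chi'_j$, so $\operatorname{Supp}\mathrm H(C_{j-1})\subseteq\operatorname{Supp}\mathrm H(C_j)\cap\mathcal V(\chi'_j)$. Descending induction on $j$ finishes the proof.
\end{proof}

\section{The case of dimension zero}\label{sec:zero}

\begin{theorem}\label{thm:key}
Let $\rho\colon E\to A$ be a morphism of graded-commutative dg $Q$-algebras with $\mathrm H_i(A)=0$ for $i>s$, where $s\ge0$. Suppose there is a dg $A$-module $M$ with $\mathrm H(M)\ne0$ finitely generated over $Q$ and $\operatorname{Ext}^i_E(M,k)=0$ for $i\gg0$. Then $\operatorname{ht}I\ge n-s$.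
\end{theorem}

The hypothesis is about a vector space and the conclusion is about the height of an ideal. The link between them is a single map into $E$ that the first forces to be nonzero and that small height forces to be zero.

\subsection*{The socle detects vanishing of Ext}
Let $\sigma\colon\Sigma^nk\to\Lambda$ send the generator to $e_1\cdots e_n$. It is an injective map of dg $\Lambda$-modules whose image is the socle $\Lambda_n$.

\begin{lemma}\label{lem:socle}
Let $N$ be a semifree dg $\Lambda$-module such that $\mathrm H(k\otimes_\Lambda N)$ is nonzero and vanishes in high degrees. Then $\sigma\otimes_\Lambda N\colon\Sigma^nk\otimes_\Lambda N\to N$ is nonzero in homology.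
\end{lemma}

\begin{proof}
Let $t$ be the top degree of $\mathrm H(k\otimes_\Lambda N)$. The submodules $\Lambda_{\ge i}/\Lambda_n$ filter $\Lambda/\Lambda_n$, with successive quotients finite sums of copies of $\Sigma^ik$ for $0\le i\le n-1$. By (D2), $(\Lambda/\Lambda_n)\otimes_\Lambda N$ has a finite filtration whose quotients are sums of copies of $\Sigma^ik\otimes_\Lambda N$, which has no homology above degree $t+i$. So $\mathrm H_j((\Lambda/\Lambda_n)\otimes_\Lambda N)=0$ for $j>t+n-1$. Tensoring $0\to\Sigma^nk\xrightarrow{\sigma}\Lambda\to\Lambda/\Lambda_n\to0$ with $N$ gives an exact sequence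
\[
0=\mathrm H_{n+t+1}((\Lambda/\Lambda_n)\otimes_\Lambda N)\to\mathrm H_{n+t}(\Sigma^nk\otimes_\Lambda N)\xrightarrow{\ \sigma\otimes N\ }\mathrm H_{n+t}(N),
\]
whose middle term is $\mathrm H_t(k\otimes_\Lambda N)\ne0$.
\end{proof}

The lemma lives over $k$, where the height of $I$ is invisible, so we must lift $\sigma$ to $Q$. The element $e_1\cdots e_n$ of $E$ is not a cycle unless all $f_i$ are zero, so the source of a lift needs further terms in lower degrees. Call a map $\kappa\colon L\to E$ of dg $E$-modules a \emph{lift of the socle} if $L$ is semifree over $Q$ and $\sigma=\overline\kappa\iota$ for some map $\iota\colon\Sigma^nk\to\overline L$ of dg $\Lambda$-modules.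

\begin{proposition}\label{prop:criterion}
Let $\kappa\colon L\to E$ be a lift of the socle and $\rho\colon E\to A$ a morphism of graded-commutative dg $Q$-algebras with $\rho\kappa=0$ in $\mathsf D(E)$. If $M$ is a dg $A$-module with $\mathrm H(M)\ne0$ finitely generated over $Q$, then $\operatorname{Ext}^i_E(M,k)\ne0$ for infinitely many $i>0$.
\end{proposition}

\begin{proof}
Let $\gamma\colon G\to M$ be a semifree resolution over $E$. The $A$-module structure of $M$ gives a chain map $\mu\colon A\otimes_EG\to M$, $a\otimes g\mapsto a\gamma(g)$. It is well defined because $E$ acts on $M$ through $\rho$: for $b\in E$ both $a\rho(b)\otimes g$ and $a\otimes bg$ go to $a\rho(b)\gamma(g)$. The composite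
\[
G=E\otimes_EG\xrightarrow{\ \rho\otimes G\ }A\otimes_EG\xrightarrow{\ \mu\ }M
\]
is $\gamma$. By (D2), in $\mathsf D(Q)$ we have $\gamma\circ(\kappa\otimes_EG)=\mu\circ((\rho\kappa)\otimes_EG)=0$. As $\gamma$ is an isomorphism in $\mathsf D(Q)$, the map $\kappa\otimes_EG\colon L\otimes_EG\to G$ is zero in $\mathsf D(Q)$.

As a graded $Q$-module, $L\otimes_EG$ is a direct sum of shifts of $L$ indexed by the basis of $G$, so it is semifree over $Q$. By (D1) over $Q$, the map $\kappa\otimes_EG$ is null-homotopic, and so is its reduction modulo $\mathfrak n$, which is $\overline\kappa\otimes_\Lambda\overline G\colon\overline L\otimes_\Lambda\overline G\to\overline G$. Hence $\sigma\otimes_\Lambda\overline G=(\overline\kappa\otimes_\Lambda\overline G)(\iota\otimes_\Lambda\overline G)$ is zero in homology. The dg $\Lambda$-module $\overline G$ is semifree, and $k\otimes_\Lambda\overline G=k\otimes_EG$ has nonzero homology by \eqref{eq:exttor} and Lemma~\ref{lem:nonzero}. By Lemma~\ref{lem:socle} this homology does not vanish in high degrees, and \eqref{eq:exttor} gives the claim.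
\end{proof}

To prove Theorem~\ref{thm:key} it remains to find a lift of the socle with $\rho\kappa=0$ whenever $\operatorname{ht}I<n-s$. If $Q=k$ is a field, then $I=0$ and $E=\Lambda$, and $\kappa=\sigma$ works: for $s<n$ the homology of $A$ lies below degree $n$, so $\rho\sigma\colon\Sigma^nk\to A$ is zero in $\mathsf D(\Lambda)$ by Lemma~\ref{lem:hom}. The next case shows what a lift looks like.

\begin{example}\label{ex:small}
Let $d=2$, $\mathfrak n=(x,y)$, $f_1=x^2$, $f_2=xy$ and $A=R=Q/I$, so that $n=2$, $s=0$ and $\operatorname{ht}I=1$. Take $\alpha(e_1)=xz_1$ and $\alpha(e_2)=xz_2$, where $\partial z_1=x$ and $\partial z_2=y$. We look for a map $\kappa\colon K\to E$ with $\kappa(z_1z_2)=e_1e_2$. Since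
\[
\partial(z_1z_2)=xz_2-yz_1,\qquad\partial(e_1e_2)=x^2e_2-xye_1,
\]
we set $\kappa(z_1)=xe_1$ and $\kappa(z_2)=xe_2$. Then $\partial\kappa(z_1)=x\cdot x^2$ and $\partial\kappa(z_2)=y\cdot x^2$, so $\kappa(1)=x^2$ makes $\kappa$ a chain map. It is $E$-linear: for $i=1,2$,
\[
\kappa(\alpha(e_i))=x^2e_i=e_i\kappa(1),\qquad \kappa(\alpha(e_i)z_j)=x\kappa(z_iz_j)=xe_ie_j=e_i\kappa(z_j),
\]
and $e_i$ kills both $z_1z_2$ and $e_1e_2$. Modulo $\mathfrak n$, the inclusion $\iota$ of $kz_1z_2$ into $\overline K$ satisfies $\overline\kappa\iota=\sigma$. So $\kappa$ is a lift of the socle. Finally $\rho\kappa=0$ already as a chain map, because $R$ lives in degree $0$ and $\kappa(1)=x^2\in I$. By Proposition~\ref{prop:criterion}, every $R$-complex $M$ with $\mathrm H(M)\neq0$ finitely generated has $\dim\mathrm V_R(M)\ge1=\operatorname{cid}(R)$.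

For the regular sequence $f_1=x^2$, $f_2=y^2$ and $\alpha(e_1)=xz_1$, $\alpha(e_2)=yz_2$, the same procedure gives $\kappa(z_1)=ye_1$, $\kappa(z_2)=xe_2$ and $\kappa(1)=xy$. Now $\kappa(1)\notin I$, so $\rho\kappa$ is nonzero on $\mathrm H_0$, as it must be since $\operatorname{Ext}_E(R,k)=k$.
\end{example}

In both computations $\kappa(1)$ is the determinant of the matrix $(a_{ij})$ of $\alpha$ and the $\kappa(z_j)$ are given by its cofactors: $\kappa$ is the transpose of $\alpha$ under the self-duality of Koszul complexes. This defines $\kappa$ in general.

\subsection*{The dual of the augmentation}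
For a dg $E$-module $X$ and a complex $U$ of $Q$-modules, the complex $\operatorname{Hom}_Q(X,U)$, with differential $\partial\varphi=\partial_U\varphi-(-1)^{|\varphi|}\varphi\partial_X$, is a dg $E$-module through $(a\varphi)(b)=(-1)^{|a||\varphi|}\varphi(ab)$. This structure is functorial in $X$ and in $U$. Put $X^\vee=\operatorname{Hom}_Q(X,\Sigma^nQ)$.

Let $\pi\colon E\to\Sigma^nQ$ take the coefficient of $e_1\cdots e_n$. It has degree $0$ in $E^\vee$, and it is a cycle because $\pi\partial$ could be nonzero only on $E_{n+1}=0$. Hence
\[
\Phi\colon E\to E^\vee,\qquad\Phi(a)=a\pi,\qquad\text{that is,}\quad\Phi(a)(b)=\pi(ab),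
\]
is a map of dg $E$-modules. It is bijective because multiplication $E_i\times E_{n-i}\to E_n\cong Q$ is a perfect pairing: a monomial in the $e_i$ pairs to $\pm1$ with the complementary monomial and to $0$ with the others. Define
\[
L=K^\vee,\qquad\kappa=\Phi^{-1}\circ\alpha^\vee\colon L\to E .
\]
The augmentation $\varepsilon$ is the projection onto the bottom of $E$, and duality turns it into a map onto the top. We dualize $\alpha$ rather than $\varepsilon$ because $K$ is free over $Q$ and can be reduced modulo $\mathfrak n$.

\begin{lemma}\label{lem:lift}
The map $\kappa$ is a lift of the socle.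
\end{lemma}

\begin{proof}
The complex $L$ is bounded and consists of finite free $Q$-modules. We have $\overline L=\operatorname{Hom}_k(\overline K,\Sigma^nk)$, and $\overline\kappa=\overline\Phi^{\,-1}\circ\operatorname{Hom}_k(\overline\alpha,\Sigma^nk)$. The differential of $\overline K$ is zero, hence so is that of $\overline L$. The top degree of $\overline L$ is $n$, and $\overline L_n$ is spanned by the functional $\varphi$ given by the augmentation of $\overline K$. For degree reasons $\Lambda_{\ge1}\varphi=0$, so sending the generator to $\varphi$ defines a map $\iota\colon\Sigma^nk\to\overline L$ of dg $\Lambda$-modules. The functional $\varphi\overline\alpha$ is the augmentation of $\Lambda$, and so is $\overline\Phi(e_1\cdots e_n)\colon b\mapsto\overline\pi(e_1\cdots e_nb)$. Thus $\overline\kappa(\varphi)=e_1\cdots e_n$ and $\overline\kappa\iota=\sigma$.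
\end{proof}

In general $\rho\kappa$ is not visibly zero as a chain map, and Lemma~\ref{lem:hom} does not apply to $L$: its homology is $\mathrm H_i(L)=\operatorname{Ext}_Q^{n-i}(k,Q)$, which sits in degree $n-d$, and this may be $\le s$. The remedy is to factor $\kappa$ through an object whose homology sits higher. A factorization $E\to B\to k$ of $\varepsilon$ dualizes to a factorization of $\kappa$ through the dual of $B$, whose homology is $\operatorname{Ext}_Q(B,Q)$.

\begin{proposition}\label{prop:vanish}
Let $B$ be a $Q/I$-module, not necessarily finitely generated, with $B\ne\mathfrak nB$ and $\operatorname{Ext}^j_Q(B,Q)=0$ for all $j\ge n-s$. If $\mathrm H_i(A)=0$ for $i>s$, then $\rho\kappa=0$ in $\mathsf D(E)$.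
\end{proposition}

\begin{proof}
View $B$ as a dg $E$-module through $E\to Q/I$. Pick $b\in B\setminus\mathfrak nB$ and a $k$-linear form on $B/\mathfrak nB$ with value $1$ on the class of $b$; let $\lambda\colon B\to k$ be the resulting $Q$-linear map. Then $\lambda$ and $\beta\colon E\to B$, $a\mapsto ab$, are maps of dg $E$-modules, and $\lambda\beta=\varepsilon$ because both are $E$-linear and send $1$ to $1$.

Since $B$ and $k$ are not free over $Q$, we dualize into an injective resolution. Let $Q\to\mathcal I$ be a bounded injective resolution and $X^\dagger=\operatorname{Hom}_Q(X,\Sigma^n\mathcal I)$. The functor $(-)^\dagger$ preserves quasi-isomorphisms, and the natural map $X^\vee\to X^\dagger$ is a quasi-isomorphism when $X$ is a bounded complex of finite free $Q$-modules. From $\varepsilon_K\alpha=\varepsilon=\lambda\beta$ we get a commutative diagram of dg $E$-modules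
\[
\begin{array}{ccccc}
K^\vee&\xrightarrow{\ \simeq\ }&K^\dagger&\xleftarrow{\ \simeq\ }&k^\dagger\\[4pt]
{\scriptstyle\alpha^\vee}\big\downarrow& &{\scriptstyle\alpha^\dagger}\big\downarrow& &\big\downarrow{\scriptstyle\lambda^\dagger}\\[4pt]
E^\vee&\xrightarrow{\ \simeq\ }&E^\dagger&\xleftarrow{\ \beta^\dagger\ }&B^\dagger
\end{array}
\]
in which the map $k^\dagger\to K^\dagger$ is $\varepsilon_K^\dagger$ and the maps marked $\simeq$ are quasi-isomorphisms. Inverting them, we obtain morphisms $L\to B^\dagger$ and $\theta\colon B^\dagger\to E$ in $\mathsf D(E)$ whose composite is $\kappa$. Now $\mathrm H_i(B^\dagger)=\operatorname{Ext}_Q^{n-i}(B,Q)$ vanishes for $i\le s$, while $\mathrm H_i(A)$ vanishes for $i\ge s+1$. Lemma~\ref{lem:hom} with $a=s+1$ gives $\rho\theta=0$, hence $\rho\kappa=0$.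
\end{proof}

In the first part of Example~\ref{ex:small} one can take $B=Q/(x)$: its only nonzero $\operatorname{Ext}^j_Q(B,Q)$ occurs for $j=1$, so $B^\dagger$ has homology in degree $1$, above that of $R$.

\subsection*{Big Cohen--Macaulay modules}
Let $c=\operatorname{ht}I$. We need $B$ with $\operatorname{Ext}^j_Q(B,Q)=0$ for $j>c$. If $B\ne0$ is a finitely generated $Q/I$-module, the largest $j$ with $\operatorname{Ext}^j_Q(B,Q)\ne0$ is $\operatorname{pd}_QB$, and the Auslander--Buchsbaum formula gives
\[
\operatorname{pd}_QB=d-\operatorname{depth}B\ge d-\dim B\ge d-\dim Q/I=c .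
\]
So such a $B$ works exactly when it is Cohen--Macaulay of dimension $\dim Q/I$; the choice $B=Q/I$ works exactly when $Q/I$ is Cohen--Macaulay. Proposition~\ref{prop:vanish} does not ask for finite generation, so we may use the following theorem, due to Hochster \cite{Hoc} in equal characteristic and to Andr\'e \cite{And} in mixed characteristic. A complete local domain $D$ has a \emph{big Cohen--Macaulay module}: a $D$-module $B$ with a system of parameters $y_1,\dots,y_h$ of $D$ such that $y_i$ acts injectively on $B/(y_1,\dots,y_{i-1})B$ for each $i$ and $B\ne(y_1,\dots,y_h)B$.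

To turn this into vanishing of Ext we use local cohomology. For an ideal $\mathfrak a=(g_1,\dots,g_l)$ of a noetherian ring and any module $B$, the modules $\mathrm H^j_{\mathfrak a}(B)$ are the cohomology of $\check C(g_1,\dots,g_l)\otimes B$, where $\check C$ is the \v Cech complex, a complex of flat modules in cohomological degrees $0,\dots,l$. They depend only on $\sqrt{\mathfrak a}$, each of their elements is killed by a power of $\mathfrak a$, and short exact sequences of modules give long exact sequences. If an ideal $\mathfrak b$ kills $B$, the complex can be formed over the quotient ring by $\mathfrak b$, so $\mathrm H^j_{\mathfrak a}(B)$ depends only on $\sqrt{\mathfrak a+\mathfrak b}$.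

\begin{lemma}\label{lem:bcm}
Let $Q$ be complete with algebraically closed residue field and $c=\operatorname{ht}I$. There is a $Q/I$-module $B$ with $B\ne\mathfrak nB$ and $\operatorname{Ext}^j_Q(B,Q)=0$ for all $j>c$.
\end{lemma}

\begin{proof}
Take a prime $\mathfrak p\supseteq I$ of height $c$. Let $B$ be a big Cohen--Macaulay module over the complete local domain $Q/\mathfrak p$, of dimension $h=d-c$, for a system of parameters that we lift to $\mathbf y=y_1,\dots,y_h$ in $Q$. The ideal $(\mathbf y)+\mathfrak p$ contains a power $\mathfrak n^r$. If $B=\mathfrak nB$, then $B=\mathfrak n^rB\subseteq(\mathbf y)B$, which is excluded. So $B\ne\mathfrak nB$.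

Since $\mathfrak pB=0$, we have $\mathrm H^j_{\mathfrak n}(B)=\mathrm H^j_{(\mathbf y)}(B)$. We show by induction on $h$ that $\mathrm H^j_{(\mathbf y)}(B)=0$ for $j<h$, for any module $B$ on which $\mathbf y$ acts as in the injectivity condition above. For $h=0$ there is nothing to prove. For $h>0$ the sequence $0\to B\xrightarrow{y_1}B\to B/y_1B\to0$ gives an exact sequence
\[
\mathrm H^{j-1}_{(\mathbf y)}(B/y_1B)\to\mathrm H^j_{(\mathbf y)}(B)\xrightarrow{\ y_1\ }\mathrm H^j_{(\mathbf y)}(B).
\]
The left term equals $\mathrm H^{j-1}_{(y_2,\dots,y_h)}(B/y_1B)$, which is zero for $j-1<h-1$ by induction. Then $y_1$ acts injectively on a module each of whose elements is killed by a power of $y_1$, so the module is zero.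

Let $\mathcal E$ be the injective hull of $k$ over $Q$. As $Q$ is regular, $\mathrm H^j_{\mathfrak n}(Q)=0$ for $j\neq d$ and $\mathrm H^d_{\mathfrak n}(Q)\cong\mathcal E$. So $\check C(x_1,\dots,x_d)$ is, up to a shift by $d$, a flat resolution of $\mathcal E$, and $\operatorname{Tor}^Q_j(B,\mathcal E)\cong\mathrm H^{d-j}_{\mathfrak n}(B)$. Let $U\to B$ be a free resolution over $Q$. Injectivity of $\mathcal E$, adjunction, and the equality $\operatorname{Hom}_Q(\mathcal E,\mathcal E)=Q$, which holds because $Q$ is complete, give
\[
\operatorname{Hom}_Q(\operatorname{Tor}_j^Q(B,\mathcal E),\mathcal E)=\mathrm H^j\operatorname{Hom}_Q(U\otimes_Q\mathcal E,\mathcal E)=\mathrm H^j\operatorname{Hom}_Q(U,Q)=\operatorname{Ext}^j_Q(B,Q).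
\]
For $j>c$ we have $d-j<h$, so the left side is zero.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:key}]
By Lemma~\ref{lem:base} we may assume that $Q$ is complete with algebraically closed residue field. Suppose $c=\operatorname{ht}I<n-s$. The module $B$ of Lemma~\ref{lem:bcm} has $\operatorname{Ext}^j_Q(B,Q)=0$ for $j\ge n-s$, so $\rho\kappa=0$ in $\mathsf D(E)$ by Proposition~\ref{prop:vanish}. By Lemma~\ref{lem:lift} and Proposition~\ref{prop:criterion}, $\operatorname{Ext}^i_E(M,k)\ne0$ for infinitely many $i>0$, contrary to the hypothesis.
\end{proof}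

\begin{remark}[the hypotheses]\label{rem:hyp}
Regularity of $Q$ gives the finite free model $K$ of $k$, the bounded resolution $\mathcal I$ and the duality in Lemma~\ref{lem:bcm}. The bound on $\mathrm H(A)$ is used only in Proposition~\ref{prop:vanish}. The $A$-module structure on $M$ and the commutativity of $A$ are used only to define $\mu$; the latter identifies the right $E$-action on $A$ with right multiplication through $\rho$. Finite generation of $\mathrm H(M)$ enters the proof through Lemma~\ref{lem:nonzero} and cannot be dropped. For $f_1=x^2$, $f_2=xy$ as in Example~\ref{ex:small}, let $M\neq0$ be the localization of $Q/(x)$ at the powers of $y$. Then $y$ acts bijectively on $\operatorname{Ext}_E(M,k)$, because it does so on $M$, and as zero, because it kills $k$. Hence $\operatorname{Ext}_E(M,k)=0$, although $\operatorname{ht}I=1<2=n-s$.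
\end{remark}

\section{Linear sections and the dimension bound}\label{sec:bound}

We now carry out the reduction sketched in the introduction. The first step holds for every linear subspace.

\begin{theorem}\label{thm:sections}
Let $E\to A$, $s$ and $M$ be as in Theorem~\ref{thm:general}, let $f'_j$ and $\chi'_j$ be as in \eqref{eq:change}, and let $0\le m\le n$. If
\[
\operatorname{Supp}_{\mathcal S}\operatorname{Ext}_E(M,k)\cap\mathcal V(\chi'_{m+1},\dots,\chi'_n)\subseteq\{\mathbf 0\},
\]
then $\operatorname{ht}(f'_1,\dots,f'_m)\ge m-s$.
\end{theorem}

\begin{proof}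
Let $E'$ be the Koszul complex on $f'_1,\dots,f'_m$. By Lemma~\ref{lem:section}, $\operatorname{Ext}_{E'}(M,k)$ is a finitely generated graded $\mathcal S$-module supported in $\{\mathbf 0\}$. It is therefore killed by a power of $(\chi_1,\dots,\chi_n)$, hence finite-dimensional over $k$ and zero in high degrees. Apply Theorem~\ref{thm:key} to the list $f'_1,\dots,f'_m$ and the morphism $E'\subseteq E\to A$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:general}]
By Lemmas~\ref{lem:hilbert} and~\ref{lem:base} we may assume that $k$ is infinite. Let $T=\operatorname{Ext}_E(M,k)$, $\delta=\dim T$ and $c=\operatorname{ht}I$. Then $\delta\ge0$, since $T\ne0$ by Lemma~\ref{lem:nonzero}. Suppose $\delta<n-c-s$ and put $m=c+s+1$. Then $0\le\delta\le n-m$.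

We choose linearly independent forms $\ell_1,\dots,\ell_{n-m}\in\mathcal S^2$ one at a time. Let $T_i=T/(\ell_1,\dots,\ell_i)T$; by Nakayama's lemma its support is $\operatorname{Supp}T\cap\mathcal V(\ell_1,\dots,\ell_i)$. If $\dim T_{i-1}\le0$, let $\ell_i$ be any form independent of the previous ones. Suppose $\dim T_{i-1}>0$. The minimal primes of the support of $T_{i-1}$ are finite in number and homogeneous. None of them is $\mathbf 0$, since $\mathbf 0$ contains every homogeneous prime and would then be the only minimal one. So each meets $\mathcal S^2$ in a proper subspace. A vector space over an infinite field is not a finite union of proper subspaces, so there is an $\ell_i$ outside all these primes. It is independent of $\ell_1,\dots,\ell_{i-1}$, which lie in them, and $\dim T_i<\dim T_{i-1}$, because every prime in the support of $T_i$ properly contains one of them. Since $\delta\le n-m$, we end with $\dim T_{n-m}\le0$, that is, $\operatorname{Supp}T\cap\mathcal V(\ell_1,\dots,\ell_{n-m})\subseteq\{\mathbf 0\}$.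

Complete the $\ell_i$ to a basis $\chi'_1,\dots,\chi'_n$ of $\mathcal S^2$ with $\chi'_{m+i}=\ell_i$, and let $f'_1,\dots,f'_n$ be a corresponding list as in \eqref{eq:change}. Theorem~\ref{thm:sections} gives $\operatorname{ht}(f'_1,\dots,f'_m)\ge m-s=c+1$. But $(f'_1,\dots,f'_m)\subseteq I$ has height at most $c$, a contradiction.
\end{proof}

This also proves Theorem~\ref{thm:main}, the case $A=R$, $s=0$.

\begin{remark}
If $R$ is Cohen--Macaulay, big Cohen--Macaulay modules are not needed for Theorem~\ref{thm:main}. The proof applies Proposition~\ref{prop:vanish} to the list $f'_1,\dots,f'_m$ with $m=c+1$ and $s=0$, and $B=R$ is a module over $Q/(f'_1,\dots,f'_m)$ with $\operatorname{Ext}^j_Q(R,Q)=0$ for $j\ge c+1$; this vanishing persists after flat base change.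
\end{remark}

Theorem~\ref{thm:sections} also restricts the position of a support variety. Return to a minimal presentation $R\cong Q/I$ and regard $\chi_1,\dots,\chi_n$ as the basis of $(I/\mathfrak nI)^*$ dual to the classes of $f_1,\dots,f_n$.

\begin{corollary}\label{cor:meet}
Let $g_1,\dots,g_m\in I$ be linearly independent modulo $\mathfrak nI$ and not a regular sequence. Let $\mathcal W\subseteq\operatorname{Spec}^*\mathcal S$ be the zero locus of the linear forms that vanish on the span of the classes of $g_1,\dots,g_m$ in $I/\mathfrak nI$. Then $\mathrm V_R(M)\cap\mathcal W\not\subseteq\{\mathbf 0\}$ for every $R$-complex $M$ with $\mathrm H(M)\ne0$ finitely generated.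
\end{corollary}

\begin{proof}
Extend $g_1,\dots,g_m$ to a minimal generating list $f'_1,\dots,f'_n$ of $I$ and write $f'_j=\sum_i\tilde h_{ji}f_i$. The image $h$ of $\tilde h$ over $k$ is a change of basis of $I/\mathfrak nI$, so $\tilde h\in GL_n(Q)$. The basis dual to the classes of the $f'_j$ satisfies the last equation of \eqref{eq:change}, because both sides take the value $h_{li}$ on $f'_l$; so it is the basis $\chi'_1,\dots,\chi'_n$, and $\mathcal W=\mathcal V(\chi'_{m+1},\dots,\chi'_n)$. If $\mathrm V_R(M)\cap\mathcal W\subseteq\{\mathbf 0\}$, Theorem~\ref{thm:sections} with $A=R$ and $s=0$ gives $\operatorname{ht}(g_1,\dots,g_m)\ge m$. In the Cohen--Macaulay local ring $Q$, a list of $m$ elements of $\mathfrak n$ that generates an ideal of height at least $m$ is a regular sequence, a contradiction.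
\end{proof}

For the rings of Example~\ref{ex:sharp}, the pair $x_i^2,\ x_iy_i$ is not a regular sequence. So for each $i$ every nonempty support variety contains a point other than $\mathbf 0$ of the plane $\mathcal V(\chi_j:j\ne i,\,N+i)$. The variety $\mathcal V(\chi_1,\dots,\chi_N)$ found there meets this plane in the line $\mathcal V(\chi_j:j\ne N+i)$.

\begin{thebibliography}{9}

\bibitem{And} Andr\'e, \emph{La conjecture du facteur direct}, Publ. IH\'ES 127 (2018).

\bibitem{AB} Avramov and Buchweitz, J. Algebra 230 (2000).

\bibitem{BGP} Benjamin Briggs, Elo\'isa Grifo and Josh Pollitz, \emph{The embedded deformation problem for monomial ideals}, arXiv:2506.10827 (2025).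

\bibitem{EGA} EGA $0_{\mathrm{III}}$.

\bibitem{Hoc} Hochster, \emph{Topics in the homological theory of modules over commutative rings}, CBMS 24, 1975.

\bibitem{Pol} Pollitz, Math. Z. 299 (2021).

\end{thebibliography}
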